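\title{A domain in which every free boundary min-max minimal hypersurface is non-proper}

\begin{abstract}
For $2\le n\le 6$ we construct a compact domain $\Omega\subset\mathbb R^{n+1}$ with smooth boundary, diffeomorphic to a ball, whose only one-parameter free boundary min-max minimal hypersurface is a flat unit disc, with multiplicity one, that touches $\partial\Omega$ at interior points. This proves a conjecture posed by Li and Zhou. The domain is swept out by horizontal slices of area at most the area $\omega_n$ of the disc, and for every $n\ge2$ we show that each other connected free boundary minimal hypersurface in $\Omega$ has area strictly larger than $\omega_n$. The proof weighs the area that a hypersurface gains by tilting against the area that it saves by leaving part of the disc uncovered under vertical projection.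
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Free boundary minimal hypersurfaces and touching}
Let $\Omega\subset\mathbb R^{n+1}$ be a compact connected domain with nonempty smooth boundary, $\Omega^\circ$ its interior and $\nu$ its outward unit normal. A \emph{free boundary minimal hypersurface} (FBMH) in $\Omega$ is a compact, smoothly embedded hypersurface $\Sigma\subset\Omega$ such that $\partial\Sigma\subset\partial\Omega$, the mean curvature of $\Sigma$ vanishes in the interior of $\Sigma$, and $\Sigma$ meets $\partial\Omega$ orthogonally along $\partial\Sigma$. The last two conditions say that area is stationary when $\Sigma$ is deformed with its boundary sliding along $\partial\Omega$. The definition allows interior points of $\Sigma$ to lie on $\partial\Omega$. At such a \emph{touching point} $\Sigma$ is still required to be smooth, embedded and minimal. We call $\Sigma$ \emph{proper} if $\Sigma\cap\partial\Omega=\partial\Sigma$, and \emph{non-proper} if some component has a touching point. An FBMH may be disconnected, and its components may carry positive integer multiplicities,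 with which area is then counted.

Touching constrains the shape of $\partial\Omega$. At a touching point $\Sigma$ is tangent to $\partial\Omega$ from inside. Write $\Sigma$ and $\partial\Omega$ as graphs of functions $w\ge b$ over the common tangent plane, in the direction of the inner normal. At the touching point $w=b$ and $\nabla w=\nabla b=0$, so $\Delta b\le\Delta w$ there, and $\Delta w=0$ there by minimality. If $\partial\Omega$ is strictly mean convex, then $\Delta b>0$ at the point, which is impossible; in such a domain, a round ball for instance, every FBMH is proper. Without mean convexity this argument gives nothing, and a limit of hypersurfaces in $\Omega$ may come to rest against $\partial\Omega$.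

\subsection{Min-max and the conjecture}
Let $\mathcal Z_n(\Omega,\partial\Omega)$ be the space of relative $n$-cycles of the Almgren--Pitts theory. Its elements are integral $n$-currents $T$ supported in $\Omega$ with $\partial T$ supported in $\partial\Omega$, two currents being identified when their difference is supported in $\partial\Omega$; informally, they are oriented hypersurfaces with boundary on $\partial\Omega$. The mass $\mathbf M$ of a relative cycle is the mass of its part in $\Omega^\circ$, that is, its area with multiplicity. The flat distance between $T$ and $T'$ is the infimum of $\mathbf M(R)+\mathbf M(Q)$ over integral currents $R,Q$ in $\Omega$, of dimensions $n$ and $n+1$, such that $T-T'-R-\partial Q$ is supported in $\partial\Omega$; two cycles are close if they bound a small volume between them.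

A \emph{sweep-out} is a flat-continuous map $\phi\colon[0,1]\to\mathcal Z_n(\Omega,\partial\Omega)$ with $\phi(0)=\phi(1)=0$ whose slices cover $\Omega$ exactly once, up to cancellations counting orientation; the precise meaning, degree $\pm1$ under Almgren's isomorphism, is recalled in Section~\ref{sec:width}. The \emph{width} of a homotopy class $\Pi$ of loops based at $0$ is
\[
W_\Pi(\Omega)=\inf_{\psi\in\Pi}\ \sup_{t\in[0,1]}\mathbf M(\psi(t)).
\]
It measures how small the largest slice can be made. A min-max sequence for $\Pi$ is a sequence of slices $\psi_j(t_j)$, $\psi_j\in\Pi$, such that both $\sup_t\mathbf M(\psi_j(t))$ and $\mathbf M(\psi_j(t_j))$ tend to $W_\Pi$.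

\begin{theorem}[Li--Zhou \cite{LZ}]\label{thm:LZ}
Let $2\le n\le6$ and let $\Pi$ be the homotopy class of a sweep-out of $\Omega$. The one-parameter min-max construction produces, as the limit of a min-max sequence for $\Pi$, an FBMH $\Sigma$ with positive integer multiplicities such that $\operatorname{Area}(\Sigma)=W_\Pi(\Omega)$.
\end{theorem}

Any FBMH produced in this way, for any sweep-out class and any min-max sequence, is called a \emph{min-max FBMH}. Theorem~\ref{thm:LZ} makes no convexity assumption and does not assert that $\Sigma$ is proper. The following conjecture, posed in \cite{LZ}, says that properness cannot be added to it.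

\medskip
\noindent\textbf{Conjecture.} \emph{Let $2\le n\le 6$. There is a compact smooth domain in $\mathbb R^{n+1}$ in which every min-max FBMH is non-proper.}
\medskip

A domain with \emph{some} non-proper FBMH is easy to make: take a solid vertical cylinder with rounded ends and push a bump up from the bottom until it touches a horizontal disc. This does not settle the conjecture, because the discs higher up are proper and have the same area, and Theorem~\ref{thm:LZ} does not say which hypersurface is produced. Touching also looks accidental: if the bump is lowered slightly the disc becomes proper, and if it is raised the disc no longer fits. One might guess that next to a touching hypersurface there is always a proper one of no larger area, obtained by opening a small hole around the touching point and letting its edge slide down the bump, and hence that the conjecture is false.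

\subsection{The result}
Write points of $\mathbb R^{n+1}$ as $(x,z)$ with $x\in\mathbb R^n$. Let $B_1\subset\mathbb R^n$ be the open unit ball and $\omega_n$ its volume.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $K\subset B_1$ be finite and nonempty. There is a compact connected domain $\Omega\subset\mathbb R^{n+1}$ with smooth boundary, diffeomorphic to a ball, such that $\Sigma_0=\overline B_1\times\{0\}$ is an FBMH in $\Omega$ with $(\Sigma_0\setminus\partial\Sigma_0)\cap\partial\Omega=K\times\{0\}$, and:
\begin{enumerate}
\item[(i)] every connected FBMH $\Sigma\ne\Sigma_0$ in $\Omega$ satisfies $\operatorname{Area}(\Sigma)>\omega_n=\operatorname{Area}(\Sigma_0)$;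
\item[(ii)] if $2\le n\le6$, then $W_\Pi(\Omega)=\omega_n$ for every sweep-out class $\Pi$, and indeed for every nontrivial class in $\pi_1(\mathcal Z_n(\Omega,\partial\Omega),0)$, and every min-max FBMH is $\Sigma_0$ with multiplicity one. In particular every min-max FBMH is non-proper.
\end{enumerate}
For $K=\{0\}$ the domain $\Omega$ may be taken rotationally symmetric about the $z$-axis.
\end{theorem}

Part (ii) with $K=\{0\}$ proves the conjecture. Since the only information about a min-max FBMH that we use is its area, the work lies in part (i); part (ii) follows from it once $0<W_\Pi\le\omega_n$ is known, and the upper bound comes from horizontal slices.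

For part (i) we build a family $\Omega_\varepsilon$ of domains between two graphs over $B_1$, whose upper part is a tall cylinder with a wall of slope at most $\varepsilon$ (Section~\ref{sec:domain}). The area of a hypersurface $\Sigma$ is at least the area of its vertical projection plus half of its \emph{tilt} $E$, and for an FBMH the tilt is a boundary integral (Section~\ref{sec:flux}). So $\operatorname{Area}(\Sigma)>\omega_n$ as soon as the part of $B_1$ missed by the projection has measure less than $E/2$. Section~\ref{sec:catenoid} carries out this comparison by hand for a catenoid, which is the surface with a hole described above. In general, Sections~\ref{sec:apriori} and~\ref{sec:limit} show that an FBMH of area at most $\omega_n$ lies in a thin slab $|z|\le\eta$ when $\varepsilon$ is small, and Sections~\ref{sec:uncovered} and~\ref{sec:area} bound the uncovered set by $C\eta E$. Section~\ref{sec:width} proves part (ii).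

\section{Notation and tools}\label{sec:tools}

We write $r=|x|$, $\pi(x,z)=x$, and $e_z$ for the vertical unit vector. Open balls are $B_\tau(x)\subset\mathbb R^n$, with $B_\tau=B_\tau(0)$, and $\mathbf B_\tau(y)\subset\mathbb R^{n+1}$. Lebesgue measure is $|\cdot|$ and Hausdorff measure is $\mathcal H^k$. Integrals over a hypersurface $\Sigma$ and over its boundary are taken with respect to $\mathcal H^n$ and $\mathcal H^{n-1}$, and $\nabla$ on $\Sigma$ is the tangential gradient. An $n$-plane is \emph{horizontal} if it equals $\mathbb R^n\times\{0\}$. We denote an $n$-plane and the orthogonal projection onto it by the same letter $P$, so that $P$ is horizontal exactly when $Pe_z=0$.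

\medskip\noindent\textbf{Sobolev inequality} (Michael--Simon \cite{MS}; with boundary term e.g.\ Brendle \cite{Brendle}). For $n\ge2$ there is $c_n>0$ such that for every compact smooth minimal hypersurface $\Sigma\subset\mathbb R^{n+1}$ with boundary $\Gamma$ and every Lipschitz $\varphi\ge0$ on $\Sigma$,
\begin{equation}\label{eq:sobolev}
c_n\Big(\int_\Sigma\varphi^{\frac n{n-1}}\Big)^{\frac{n-1}n}\le\int_\Sigma|\nabla\varphi|+\int_\Gamma\varphi .
\end{equation}

\medskip\noindent\textbf{Varifolds.} An $n$-varifold $V$ is a Radon measure on the set of pairs $(y,P)$, with $y\in\mathbb R^{n+1}$ and $P$ an $n$-plane; its weight $\|V\|$ is the projection of $V$ to $\mathbb R^{n+1}$. It is \emph{integral} if $\int f\,dV=\int_Mf(y,T_yM)\,\Theta(y)\,d\mathcal H^n(y)$ for a countably $n$-rectifiable set $M$, with approximate tangent planes $T_yM$, and a function $\Theta$ with positive integer values. In that case $\Theta(y)=\lim_{\tau\to0}\|V\|(\mathbf B_\tau(y))/(\omega_n\tau^n)$ for $\|V\|$-a.e.\ $y$. A compact hypersurface $\Sigma$ defines the integral varifold $|\Sigma|$ with $M=\Sigma$, $\Theta=1$. The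 first variation is $\delta V(X)=\int\operatorname{div}_PX(y)\,dV(y,P)$ for $X\in C^1_c$, where $\operatorname{div}_PX=\sum_j\tau_j\cdot D_{\tau_j}X$ for an orthonormal basis $\tau_j$ of $P$; the varifold is \emph{stationary} in an open set $O$ if $\delta V(X)=0$ whenever $X$ has compact support in $O$. Convergence $V_i\to V$ is weak convergence of measures. It implies $\delta V_i(X)\to\delta V(X)$, and $\limsup\|V_i\|(J)\le\|V\|(J)$ for compact $J$. We use two theorems of Allard \cite{Allard}.
\begin{itemize}
\item \emph{Compactness.} If integral varifolds $V_i$ satisfy $\|V_i\|(\mathbb R^{n+1})\le C$ and $|\delta V_i(X)|\le C\sup|X|$, then a subsequence converges to an integral varifold.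
\item \emph{Interior regularity.} There are $\delta_*,\gamma_*\in(0,1)$, depending only on $n$, with the following property. Let $V$ be integral and stationary in $\mathbf B_d(y)$, where $y=(x',z')\in\operatorname{spt}\|V\|$, and suppose that $\|V\|(\mathbf B_d(y))\le(1+\delta_*)\omega_nd^n$ and that the integral of $|Pe_z|^2$ with respect to $V$ over $\mathbf B_d(y)$ is at most $\delta_*d^n$. Then inside $\mathbf B_{\gamma_*d}(y)$ the set $\operatorname{spt}\|V\|$ coincides with the graph of a $C^1$ function on $B_{\gamma_*d}(x')$.
\end{itemize}

\medskip\noindent\textbf{Sets of finite perimeter.} By Federer's criterion, a bounded open set $U\subset\mathbb R^n$ with $\mathcal H^{n-1}(\partial U)<\infty$ has finite perimeter, and its reduced boundary is contained in $\partial U$. The Gauss--Green formula and the isoperimetric inequality then give, for $Z\in C^1_c(\mathbb R^n;\mathbb R^n)$,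
\begin{equation}\label{eq:GG}
\Big|\int_U\operatorname{div}Z\Big|\le\int_{\partial U}|Z|\,d\mathcal H^{n-1},\qquad |U|\le C_n\,\mathcal H^{n-1}(\partial U)^{\frac n{n-1}} .
\end{equation}

\section{The domains $\Omega_\varepsilon$}\label{sec:domain}

The disc $\Sigma_0$ should be the widest horizontal slice, so the domain must narrow both above and below the rim $S=\partial B_1\times\{0\}$. We want it to narrow at a fixed rate below $S$ and at an arbitrarily small rate above $S$. The two profiles glue smoothly if both vanish to infinite order at $z=0$, and this suggests the function $D(s)=e^{-1/s}$ for $s>0$, $D(s)=0$ for $s\le0$. It is smooth, increasing on $[0,\infty)$ and less than $1$. For $s>0$,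
\begin{equation}\label{eq:D}
D(s)=s^2D'(s),\quad 0<D'(s)<1,\quad D'\text{ increases on }(0,\tfrac12],\quad D'(s)\le(2n)!\,s^{2n-2}.
\end{equation}
Indeed $D'=s^{-2}e^{-1/s}$ and $D''=s^{-4}(1-2s)e^{-1/s}$, so $D'$ has maximum $D'(\frac12)=4e^{-2}$; the last bound is $e^{1/s}\ge s^{-2n}/(2n)!$.

\subsection{The bottom}
Choose $r_0\in[\frac78,1)$ and $\varrho\in(0,\frac18]$ such that the closed balls $\overline{B_{2\varrho}(p)}$, $p\in K$, are disjoint and contained in $B_{r_0}$, and put $r_1=\frac12(1+r_0)$. Let $\xi_p$ be a smooth function, radial about $p$, with values in $[0,1]$, equal to $1$ on $B_\varrho(p)$ and supported in $B_{2\varrho}(p)$. Let $\xi_\infty$ be smooth and radial with values in $[0,1]$, equal to $1$ on $\{r\ge r_1\}$ and supported in $\{r>r_0\}$. On $B_1$ put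
\[
b=-\sum_{p\in K}\xi_p\,|x-p|^2+\frac{\xi_\infty}{\ln(1-r)}-\frac12\Big(1-\sum_{p\in K}\xi_p-\xi_\infty\Big).
\]
The supports of the cutoffs are disjoint, so each value of $b$ is a convex combination of $-\frac12$ and at most one other number, which is either $-|x-p|^2\in[-\frac1{16},0]$ or $1/\ln(1-r)\in[-1/\ln8,0)$. Hence $b$ is smooth, $-\frac12\le b\le0$, $\{b=0\}=K$, and
\[
b=-|x-p|^2\ \text{ on }B_\varrho(p),\qquad\quad b=1/\ln(1-r),\ \text{ that is }\ 1-r=D(|b|),\ \text{ on }\{r_1\le r<1\}.
\]
The function $b$ extends continuously by $0$ to $\partial B_1$, and it is radial if $K=\{0\}$. Let $\beta>0$ be the minimum of $|b|$ on the compact set $\overline{B_{r_1}}\setminus\bigcup_pB_\varrho(p)$. This set contains the spheres $\partial B_\varrho(p)$ and $\partial B_{r_1}$, so $\beta\le\varrho^2$ and $D(\beta)\le1-r_1$, and for $0<s<\beta$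
\begin{equation}\label{eq:levels}
\{b\ge-s\}=\bigcup_{p\in K}\overline{B_{\sqrt s}(p)}\ \cup\ \{1-D(s)\le r<1\}.
\end{equation}
The complement $\{b<-s\}$ in $B_1$ is an open ball with finitely many disjoint closed balls removed from it. It is connected because $n\ge2$: join two points by a segment and replace each passage through a removed ball by an arc on a slightly larger sphere.

\subsection{The top}
Let $\kappa_n=\big(c_n/(2n(2n+1))\big)^n$, let $\ell$ be an integer with $\ell\kappa_n>\omega_n$, and put $L=2\ell$; Lemma~\ref{lem:height} explains this choice. Let $g\colon[0,L+1]\to[0,1]$ be continuous, smooth on $[0,L+1)$, with $g=1$ on $[0,L]$, $g'<0$ on $(L,L+1)$ and $g(z)=\sqrt{L+1-z}$ near $L+1$. For $0\le\varepsilon\le\frac14$ put $R_\varepsilon(z)=(1-\varepsilon D(z))g(z)$ and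
\[
\Omega_\varepsilon=\{r<1,\ b(x)\le z\le0\}\ \cup\ \{0\le z\le L+1,\ r\le R_\varepsilon(z)\},
\]
see Figure~\ref{fig:domain}. This is a compact connected set, $\Omega_\varepsilon\subset\Omega_0\subset\overline B_1\times\mathbb R$, and its boundary is smooth. Away from the rim $S$ and the tip $(0,L+1)$ the boundary is the graph $z=b(x)$ or the hypersurface of revolution $r=R_\varepsilon(z)>0$. Near $S$ the domain is $\{r\le R(z)\}$ with $R=1-D(-z)-\varepsilon D(z)$, a smooth function. Near the tip the boundary is $r^2=(1-\varepsilon D(z))^2(L+1-z)$, and the right side has nonzero derivative at $z=L+1$, so $z$ is a smooth function of $r^2$.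

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\filldraw[fill=gray!12,thick] (2,0) .. controls (2,1) and (1.9,2) .. (1.8,3)
 .. controls (1.74,3.6) and (1,3.9) .. (0,3.9)
 .. controls (-1,3.9) and (-1.74,3.6) .. (-1.8,3)
 .. controls (-1.9,2) and (-2,1) .. (-2,0)
 .. controls (-2,-0.6) and (-1.7,-0.9) .. (-1.2,-0.9)
 .. controls (-0.7,-0.9) and (-0.5,0) .. (0,0)
 .. controls (0.5,0) and (0.7,-0.9) .. (1.2,-0.9)
 .. controls (1.7,-0.9) and (2,-0.6) .. (2,0);
\draw[very thick] (-2,0) -- (2,0);
\fill (-2,0) circle (1.6pt) (2,0) circle (1.6pt) (0,0) circle (1.6pt);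
\node[left] at (-2.05,0) {$S$}; \node[right] at (2.05,0) {$S$};
\node[above] at (-1,0) {$\Sigma_0$}; \node[below] at (0,-0.12) {$K$};
\node[right] at (1.95,1.9) {$G^+$}; \node[below] at (1.2,-0.9) {$G^-$};
\draw[dashed] (-1.8,3) -- (1.8,3); \node[right] at (1.85,3) {$z=L$};
\node at (0,1.6) {$\Omega_\varepsilon$};
\end{tikzpicture}
\caption{A vertical section of $\Omega_\varepsilon$ through the axis, for $K=\{0\}$; not to scale, and with the slope of the wall exaggerated. The upper boundary $G^+$ and the lower boundary $G^-$ are graphs over the unit ball that meet along the rim $S$, where the boundary is vertical. The disc $\Sigma_0$ is the widest horizontal slice, and $G^-$ touches it from below over $K$.}\label{fig:domain}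
\end{figure}

Let $\varepsilon>0$. Then $R_\varepsilon'=-\varepsilon D'g+(1-\varepsilon D)g'<0$ on $(0,L+1)$, so $R_\varepsilon$ decreases from $1$ to $0$, and $h_\varepsilon(x)=R_\varepsilon^{-1}(|x|)$ is smooth, positive and radially decreasing on $B_1$ and vanishes on $\partial B_1$. Thus $\Omega_\varepsilon=\{r\le1,\ b\le z\le h_\varepsilon\}$ and $\partial\Omega_\varepsilon=G^-\sqcup G^+\sqcup S$, where $G^-$ and $G^+$ are the graphs of $b$ and $h_\varepsilon$ over $B_1$. The vertical component $\nu_z$ of the outward normal satisfies
\begin{equation}\label{eq:signs}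
\nu_z<0,\ z\le0\ \text{ on }G^-;\qquad\nu_z>0,\ z>0\ \text{ on }G^+;\qquad\nu_z=0,\ z=0\ \text{ on }S.
\end{equation}
On $G^+\cap\{z<L\}$ we have $1-r=\varepsilon D(z)$ and $\nu$ is parallel to $(x/r,\varepsilon D'(z))$; on $G^-\cap\{r\ge r_1\}$ we have $1-r=D(|z|)$ and $\nu$ is parallel to $(x/r,-D'(|z|))$; over $B_\varrho(p)$ we have $|\nabla b|\le\frac14$ and $|\nu_z|=(1+|\nabla b|^2)^{-1/2}$ on $G^-$. Since $D'<1$ and $\varepsilon\le\frac14$, this gives
\begin{align}
&\tfrac12\varepsilon D'(z)\le\nu_z\le\varepsilon D'(z),\quad x\cdot\nu\ge\tfrac34\big(1+\tfrac1{16}\big)^{-1/2}\ge\tfrac12&&\text{on }G^+\cap\{z<L\},\label{eq:top}\\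
&|\nu_z|\ge\tfrac12D'(|z|)&&\text{on }G^-\cap\{r\ge r_1\},\label{eq:outer}\\
&|\nu_z|\ge\tfrac12&&\text{on }G^-\cap\pi^{-1}(B_\varrho(p)).\label{eq:inner}
\end{align}
Here and below $x\cdot\nu$ stands for $(x,0)\cdot\nu$.

The disc $\Sigma_0=\Omega_\varepsilon\cap\{z=0\}$ is flat, it meets $\partial\Omega_\varepsilon$ orthogonally along $S$ because $\nu$ is horizontal there, and its interior meets $\partial\Omega_\varepsilon$ in $\{b=0\}\times\{0\}=K\times\{0\}$. So $\Sigma_0$ is a non-proper FBMH.

\begin{lemma}\label{lem:ball}
For $0<\varepsilon\le\frac14$ the domain $\Omega_\varepsilon$ is diffeomorphic to a closed ball.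
\end{lemma}

\begin{proof}
The function $1/\ln(1-r)$ increases from $-\infty$ to $0$ on $(0,1)$ and exceeds $-\frac12$ for $r\ge r_1$. Composing it with a smooth nondecreasing function that is the identity on $[-\frac12,0]$ and constant near $-\infty$, we get a smooth radial $b_*<0$ on $B_1$ with $\partial_rb_*\ge0$ and $b_*=b$ for $r\ge r_1$. The map that sends each vertical segment $[b(x),h_\varepsilon(x)]$ affinely onto $[b_*(x),h_\varepsilon(x)]$ is smooth with smooth inverse over $B_1$ and is the identity for $r\ge r_1$, so it is a diffeomorphism of $\Omega_\varepsilon$ onto $\Omega_*=\{b_*\le z\le h_\varepsilon\}$. The origin is an interior point of $\Omega_*$, and $y\cdot\nu>0$ at every $y\in\partial\Omega_*$: it equals $1$ on $S$, and it has the sign of $h_\varepsilon-r\partial_rh_\varepsilon>0$ on $G^+$ and of $r\partial_rb_*-b_*>0$ on the graph of $b_*$. Hence each ray from the origin can only cross $\partial\Omega_*$ outward, so it does so once, at a distance $\lambda(\omega)$ that is smooth in the direction $\omega$. If $0<c<\min\lambda$ and $\psi$ is smooth and nondecreasing, $0$ near $0$ and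 $\psi(1)=1$, then $s\omega\mapsto\big(cs+(\lambda(\omega)-c)\psi(s)\big)\omega$ is a diffeomorphism of the closed unit ball onto $\Omega_*$.
\end{proof}

To get estimates uniform in $\varepsilon$ we compare with $\Omega_0$. The diffeomorphisms $\Psi_\varepsilon(x,z)=((1-\varepsilon D(z))x,z)$ of $\mathbb R^{n+1}$ map $\Omega_0$ onto $\Omega_\varepsilon$, hence interior onto interior and boundary onto boundary, and they tend to the identity in $C^1$ on compact sets. Therefore each compact subset of $\Omega_0^\circ$ lies in $\Omega_\varepsilon^\circ$ for small $\varepsilon$, and the normal of $\Omega_\varepsilon$ at $\Psi_\varepsilon(y)$ tends to the normal of $\Omega_0$ at $y$, uniformly in $y\in\partial\Omega_0$. Fix a smooth compactly supported vector field $Y$ on $\mathbb R^{n+1}$ equal to the outward normal on $\partial\Omega_0$. There is then $\varepsilon_1\in(0,\frac14]$ with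
\begin{equation}\label{eq:Y}
Y\cdot\nu\ge\tfrac12\quad\text{on }\partial\Omega_\varepsilon\quad\text{for }0<\varepsilon\le\varepsilon_1 .
\end{equation}

Part (i) of Theorem~\ref{thm:main} is the following statement.

\begin{proposition}\label{prop:A}
For all sufficiently small $\varepsilon>0$, every connected FBMH $\Sigma\ne\Sigma_0$ in $\Omega_\varepsilon$ has area greater than $\omega_n$.
\end{proposition}

\begin{remark}\label{rem:features}
The proposition fails for $\varepsilon=0$, since the discs $\overline B_1\times\{s\}$, $0<s<L$, are FBMHs of area $\omega_n$ in $\Omega_0$. It would also fail for a short domain. If $K=\{0\}$, the section $\Omega_\varepsilon\cap\{x_1=0\}$ is a proper FBMH, because by symmetry $\nu$ is tangent to the hyperplane $\{x_1=0\}$, and its area is at most $\omega_{n-1}$ times the height of the domain.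
\end{remark}

From now on $C$ and $c$ denote positive constants that depend only on $n$, $K$, $b$, $g$ and $Y$, and not on $\varepsilon$ or $\Sigma$.

\section{Flux, tilt and projected area}\label{sec:flux}

Let $0<\varepsilon\le\frac14$, let $\Sigma\subset\Omega_\varepsilon$ be a connected FBMH, $\Gamma=\partial\Sigma$, $N$ a local unit normal of $\Sigma$, and $u=z|_\Sigma$. Along $\Gamma$ the vector $\nu$ is tangent to $\Sigma$, by orthogonality, and normal to $\Gamma\subset\partial\Omega_\varepsilon$, so the outward conormal of $\Sigma$ is $\pm\nu$. It is $+\nu$, since otherwise a curve entering $\Sigma$ from $\Gamma$ would have initial velocity $\nu$ and leave $\Omega_\varepsilon$. For a Lipschitz map $X\colon\Sigma\to\mathbb R^{n+1}$ let $\operatorname{div}_\Sigma X=\operatorname{div}_{T\Sigma}X$. The normal part $(X\cdot N)N$ has $\operatorname{div}_\Sigma$ equal to $X\cdot N$ times the mean curvature, which is zero, and the divergence theorem for the tangential part gives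
\begin{equation}\label{eq:div}
\int_\Sigma\operatorname{div}_\Sigma X=\int_\Gamma X\cdot\nu .
\end{equation}
Touching points play no role in \eqref{eq:div}, because $\Sigma$ is smooth and minimal there. The field $X=(x,z)$ has $\operatorname{div}_\Sigma X=n$, so $\Gamma\ne\emptyset$. The fields $e_z$ and $ze_z$ have $\operatorname{div}_\Sigma$ equal to $0$ and to $|\nabla u|^2=1-N_z^2$. With the signs \eqref{eq:signs} they give the two identities on which the proof rests:
\begin{equation}\label{eq:FE}
F:=\int_{\Gamma\cap G^+}\nu_z=\int_{\Gamma\cap G^-}|\nu_z|,\qquad E:=\int_\Sigma(1-N_z^2)=\int_\Gamma|z|\,|\nu_z| .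
\end{equation}
We call $F$ the \emph{flux} and $E$ the \emph{tilt}. The upward pull of the boundary on $G^+$ balances the downward pull on $G^-$, and the tilt is a sum of nonnegative boundary terms, each of which is therefore a lower bound for $E$.

The Jacobian of $\pi$ on a plane with unit normal $N$ is $|N_z|$, so the area formula gives $|\pi(\Sigma)|\le\int_\Sigma|N_z|$. Since $1-N_z^2=(1-|N_z|)(1+|N_z|)\le2(1-|N_z|)$,
\begin{equation}\label{eq:proj}
\operatorname{Area}(\Sigma)=\int_\Sigma|N_z|+\int_\Sigma(1-|N_z|)\ \ge\ \omega_n-|B_1\setminus\pi(\Sigma)|+\tfrac12E .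
\end{equation}

\begin{lemma}\label{lem:cross}
If $\Sigma\ne\Sigma_0$, then $F>0$, and $\Sigma$ contains points with $z>0$ and points with $z<0$. In particular $u$ takes every value in $[0,\max u]$.
\end{lemma}

\begin{proof}
Suppose $F=0$. Since $\nu_z\ne0$ on $G^\pm$, the sets $\Gamma\cap G^\pm$ are $\mathcal H^{n-1}$-null; they are open in $\Gamma$, hence empty, and $\Gamma\subset S$. Then $E=0$, so $u$ is constant on the connected set $\Sigma$, equal to its value $0$ on $\Gamma\neq\emptyset$, and $\Sigma\subset\Sigma_0$. The set $\Sigma\cap(B_1\times\{0\})$ is nonempty, because $S$ has dimension $n-1$, and closed in $B_1\times\{0\}$. It is also open there, because it consists of interior points of an $n$-manifold contained in an $n$-plane. So it is all of $B_1\times\{0\}$, and $\Sigma=\Sigma_0$.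

If $F>0$, both $\Gamma\cap G^+$ and $\Gamma\cap G^-$ have positive $\mathcal H^{n-1}$-measure. On the first $z>0$. The second is not contained in the finite set $K\times\{0\}$, which is $\mathcal H^{n-1}$-null as $n\ge2$, and $z<0$ on the rest of $G^-$.
\end{proof}

\section{A model case: the catenoid}\label{sec:catenoid}

Let $n=2$, $K=\{0\}$, $0<\varepsilon\le\frac14$. The natural competitor of $\Sigma_0$ has a small hole around the bump. By Lemma~\ref{lem:cross} it must also rise above $z=0$. The rotationally symmetric surface of this kind is a piece of catenoid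
\[
\mathcal C=\{r=\lambda\cosh\theta,\ z=z_0+\lambda\theta:\ \theta_0\le\theta\le\theta_1\}.
\]
Suppose that $\mathcal C$ is an FBMH in $\Omega_\varepsilon$ whose lower circle lies on $G^-$ at radius $\delta<\varrho$ and height $-\delta^2$, and whose upper circle lies on $G^+$ at height $a<L$ and radius $R=1-\varepsilon D(a)$. We show that $\operatorname{Area}(\mathcal C)>\pi$ if $a<\frac1{28}$.

In the $(r,z)$ half-plane the unit tangent of the profile is $(\sinh\theta,1)/\cosh\theta$. At the lower circle the outward conormal is its negative and equals $\nu=(-2\delta,-1)/\sqrt{1+4\delta^2}$, so $\sinh\theta_0=2\delta$. In particular $\theta_0>0$, the radius increases along the profile, and $\pi(\mathcal C)=\{\delta\le r\le R\}$. On each of the two circles $r|\nu_z|=r/\cosh\theta=\lambda$, so \eqref{eq:FE} reads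
\[
F=2\pi\lambda,\qquad E=(a+\delta^2)F\ge aF .
\]
The free boundary conditions tie $\lambda$ to both circles. Below, $\delta=\lambda\sqrt{1+4\delta^2}\le2\lambda$. Above, $\lambda=R\,\varepsilon D'(a)/\sqrt{1+\varepsilon^2D'(a)^2}$ with $R\ge\frac34$, so $\frac12\varepsilon D'(a)\le\lambda\le\varepsilon D'(a)$. The uncovered set $B_1\setminus\pi(\mathcal C)$ consists of an annulus and a disc. For the annulus we use $D=s^2D'$:
\[
\pi(1-R^2)\le2\pi\varepsilon D(a)=2\pi a^2\varepsilon D'(a)\le4\pi a^2\lambda=2a^2F\le2aE .
\]
For the disc we use $D'(a)\le24a^2$: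
\[
\pi\delta^2\le4\pi\lambda^2=2\lambda F\le2\varepsilon D'(a)F\le12a^2F\le12aE .
\]
By \eqref{eq:proj}, $\operatorname{Area}(\mathcal C)\ge\pi+(\frac12-14a)E>\pi$.

The mechanism is this. The circumference of the hole is comparable to the flux $F$, so the hole saves area of order $F^2$. The flux has to be absorbed by the wall, which is so nearly vertical near the rim that the surface must climb to a height $a$ of order at least $\sqrt F$, and the climb costs tilt $aF\gg F^2$.

The flatness of the wall is needed for the annulus as well. Replace $1-r=\varepsilon D(z)$ by a wall $1-r=\frac12kz^2$ with $k>0$ fixed, and let $a\to0$. Then $\lambda\sim ka$ and $\delta^2\le4k^2a^2=o(a)$, so $\frac12E\sim\frac12aF\sim\pi ka^2$, while $\pi(1-R^2)\sim\pi ka^2$. Gain and loss agree to leading order, and \eqref{eq:proj} no longer yields a margin of order $E$.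

For a general $\Sigma$ four things have to be supplied. We must show that $\Sigma$ lies in a thin slab (Sections~\ref{sec:apriori} and~\ref{sec:limit}); we must know that the uncovered set lies near $K$ and near $\partial B_1$ and is enclosed by $\pi(\Gamma)$, even when $\Sigma$ has touching points (Section~\ref{sec:uncovered}); the radii $R$ and $\delta$ must be replaced by the two inequalities \eqref{eq:GG}; and since $\Gamma\cap G^+$ need not lie at one height, the number $a$ must be chosen (Section~\ref{sec:area}).

\section{A priori estimates}\label{sec:apriori}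

The flux is at most $\varepsilon\,\mathcal H^{n-1}(\Gamma)$ provided that $\Gamma$ stays below the cap $\{z\ge L\}$, where the boundary is not steep. To see that it does we need lower bounds for area, and these come from \eqref{eq:sobolev} once the boundary term is absorbed.

\begin{lemma}\label{lem:growth}
Let $\Sigma\subset\mathbb R^{n+1}$ be a compact smooth minimal hypersurface with boundary $\Gamma$, and let $f\ge0$ be a Lipschitz function on $\Sigma$ with $|\nabla f|\le1$ that vanishes at some point. Suppose that $\int_\Gamma\varphi\le\Lambda\int_\Sigma(\varphi+|\nabla\varphi|)$ for all $\varphi=\psi\circ f$ with $\psi\ge0$ Lipschitz and $\psi=0$ on $[1,\infty)$. Then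
\[
\mathcal H^n(\{f<\tau\})\ge\Big(\frac{c_n\tau}{2n(\Lambda+1)}\Big)^n\qquad(0<\tau\le1).
\]
\end{lemma}

\begin{proof}
The function $A(\tau)=\mathcal H^n(\{f<\tau\})$ is nondecreasing and positive. Let $\varphi_\delta=\min\{1,(\tau-f)_+/\delta\}$ with $0<\delta<\tau<1$. Its gradient has length at most $1/\delta$, vanishes off $\{\tau-\delta\le f\le\tau\}$, and vanishes a.e.\ on the level set $\{f=\tau\}$, so $\int_\Sigma|\nabla\varphi_\delta|\le(A(\tau)-A(\tau-\delta))/\delta$. As $\delta\to0$, $\varphi_\delta$ increases to the indicator of $\{f<\tau\}$. Thus \eqref{eq:sobolev} and the hypothesis give $c_nA^{(n-1)/n}\le(\Lambda+1)(A'+A)$ at a.e.\ point of $(0,1)$. Fix $\tau\in(0,1]$. If $A(\tau)^{1/n}\ge c_n/(2(\Lambda+1))$ the claim holds. Otherwise $(\Lambda+1)A\le\frac12c_nA^{(n-1)/n}$ on $(0,\tau)$, hence $(A^{1/n})'=\frac1nA^{(1-n)/n}A'\ge c_n/(2n(\Lambda+1))$ a.e.\ on $(0,\tau)$. A nondecreasing function increases by at least the integral of its derivative, and the claim follows.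
\end{proof}

\begin{lemma}\label{lem:height}
Let $0<\varepsilon\le\frac14$ and let $\Sigma\ne\Sigma_0$ be a connected FBMH in $\Omega_\varepsilon$ with $\operatorname{Area}(\Sigma)\le\omega_n$. Then $u<L-1$ on $\Sigma$.
\end{lemma}

\begin{proof}
Let $s\in[1,L-1]$ be a value of $u$, let $f=|u-s|$, and let $\varphi=\psi\circ f$ be as in Lemma~\ref{lem:growth}. Where $\varphi>0$ we have $0<z<L$, so $x\cdot\nu\ge\frac12$ on $\Gamma\cap\{\varphi>0\}$ by \eqref{eq:top}. Since $\operatorname{div}_\Sigma(x,0)=n-|\nabla u|^2\le n$ and $|x|\le1$, formula \eqref{eq:div} with $X=\varphi\,(x,0)$ gives $\frac12\int_\Gamma\varphi\le\int_\Sigma(n\varphi+|\nabla\varphi|)$. Lemma~\ref{lem:growth} with $\Lambda=2n$ and $\tau=1$ shows that the slab $\{|z-s|<1\}$ contains area at least $\kappa_n$. If $\max u\ge L-1=2\ell-1$, then $u$ takes the values $1,3,\dots,2\ell-1$ by Lemma~\ref{lem:cross}. The $\ell$ corresponding slabs are disjoint, so $\operatorname{Area}(\Sigma)\ge\ell\kappa_n>\omega_n$, a contradiction.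
\end{proof}

The constant $\kappa_n$ depends only on $n$, because the field $(x,0)$ is tested only where $g=1$; so the choice of $L$ is not circular.

\begin{lemma}\label{lem:bounds}
There are constants $C_0,c_1>0$ such that for $0<\varepsilon\le\varepsilon_1$ every connected FBMH $\Sigma\ne\Sigma_0$ in $\Omega_\varepsilon$ with $\operatorname{Area}(\Sigma)\le\omega_n$ satisfies
\begin{gather}
\mathcal H^{n-1}(\Gamma)\le C_0,\qquad F\le C_0\varepsilon,\qquad E\le(L+1)C_0\varepsilon,\label{eq:bounds}\\
\mathcal H^n(\Sigma\cap\mathbf B_\tau(q))\ge c_1\tau^n\qquad(q\in\Sigma,\ 0<\tau\le1).\label{eq:density}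
\end{gather}
\end{lemma}

\begin{proof}
For Lipschitz $\varphi\ge0$ on $\Sigma$, \eqref{eq:Y} and \eqref{eq:div} give
\[
\tfrac12\int_\Gamma\varphi\le\int_\Sigma\operatorname{div}_\Sigma(\varphi Y)=\int_\Sigma(\varphi\operatorname{div}_\Sigma Y+\nabla\varphi\cdot Y)\le C\int_\Sigma(\varphi+|\nabla\varphi|).
\]
With $\varphi=1$ this is the first bound, and Lemma~\ref{lem:growth} with $f(y)=|y-q|$ gives \eqref{eq:density}. By Lemma~\ref{lem:height}, $0<z<L$ on $\Gamma\cap G^+$, so $\nu_z\le\varepsilon$ there by \eqref{eq:top} and $F\le C_0\varepsilon$. Finally $|z|\le\frac12$ on $G^-$, so $E\le LF+\frac12F$ by \eqref{eq:FE}.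
\end{proof}

No smallness of the bottom is needed: the flux through $G^-$ is small because it equals the flux through $G^+$.

\section{Convergence to the disc}\label{sec:limit}

Hypersurfaces with small tilt converge to a union of horizontal pieces. The difficulty is to show that the limit is the slice at height $0$ and nothing else. Lemma~\ref{lem:cross} and \eqref{eq:density} force mass near height $0$, the slices there are connected and large, and the area bound leaves room for only one of them. For $\Sigma\subset\Omega_\varepsilon$ put $\eta(\Sigma)=\max_\Sigma|z|$. We call $x_*\in B_1$ a \emph{simple point} for $\Sigma$ if $b(x_*)<-\eta(\Sigma)$, $h_\varepsilon(x_*)>\eta(\Sigma)$, and the vertical line over $x_*$ meets $\Sigma$ in exactly one point, transversally.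

\begin{proposition}\label{prop:limit}
Let $\varepsilon_i\to0$ and let $\Sigma_i\ne\Sigma_0$ be connected FBMHs in $\Omega_{\varepsilon_i}$ with $\operatorname{Area}(\Sigma_i)\le\omega_n$. After passing to a subsequence, $\eta_i=\eta(\Sigma_i)\to0$, and for large $i$ there is a simple point for $\Sigma_i$.
\end{proposition}

\begin{proof}
\emph{Step 1: a horizontal limit.} Let $V_i=|\Sigma_i|$. By \eqref{eq:div} and \eqref{eq:bounds}, $|\delta V_i(X)|\le C_0\sup|X|$. By Allard's compactness theorem a subsequence converges to an integral varifold $V$, given by $M$ and $\Theta$. All $\Sigma_i$ lie in the compact set $\Omega_0$, so $\mu=\|V\|$ is supported in $\Omega_0$, has total mass at most $\omega_n$, and $\int|Pe_z|^2\,dV=\lim E_i=0$ by \eqref{eq:bounds}; note that $|Pe_z|^2=1-N_z^2$ for $P=T\Sigma_i$. Hence $T_yM$ is horizontal for $\mu$-a.e.\ $y$.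

For $s\in\mathbb R$ let $\omega(s)=\{x:(x,s)\in\Omega_0^\circ\}$. This set is $B_1$ for $0<s<L$, it is $B_1\setminus K$ for $s=0$, and it is $\{b<s\}$ for $s<0$. By \eqref{eq:levels} we can fix $\sigma\in(0,\beta)$ such that $\omega(s)$ is connected and $|\omega(s)|\ge\frac23\omega_n$ for $|s|<\sigma$.

\emph{Step 2: $\mu(\partial\Omega_0\cap\{|z|<\sigma\})=0$.} At $\mathcal H^n$-a.e.\ point of $M\cap\partial\Omega_0$ the approximate tangent plane of $M$ is the tangent plane of $\partial\Omega_0$. By Step 1, $\mu\llcorner\partial\Omega_0$ is therefore concentrated on the points where $\partial\Omega_0$ is horizontal. In $\{|z|<\sigma\}$ the boundary consists of the vertical wall $\{r=1,\ 0\le z<\sigma\}$ and the graph of $b$ over $\{b>-\sigma\}$, on which $\nabla b=-2(x-p)$ or $\partial_rb>0$ by \eqref{eq:levels}. The horizontal points form the finite set $K\times\{0\}$, which is $\mathcal H^n$-null and so $\mu$-null.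

\emph{Step 3: in $\Omega_0^\circ$ the measure $\mu$ is a sum of horizontal sheets.} A compact subset of $\Omega_0^\circ$ lies in $\Omega_{\varepsilon_i}^\circ$, and so misses $\partial\Sigma_i$, for large $i$. Thus $V$ is stationary in $\Omega_0^\circ$. For $\phi\in C_c^\infty(\Omega_0^\circ)$, $j\le n$ and $P$ horizontal, $\operatorname{div}_P(\phi e_j)=\partial_j\phi$, so $\int\partial_j\phi\,d\mu=0$. Let $Q\times I\subset\Omega_0^\circ$ with $Q$ an open ball and $I$ an open interval. For $\psi\in C_c^\infty(I)$ the distribution $\alpha\mapsto\int\alpha(x)\psi(z)\,d\mu$ on $Q$ has zero gradient, so it equals $\zeta(\psi)\int_Q\alpha$. The functional $\zeta$ is linear and nonnegative, hence a Radon measure on $I$, and $\mu=\mathcal L^n\times\zeta$ on $Q\times I$. The density of $\mu$ at $(x,s)\in Q\times I$ is, by dominated convergence,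
\[
\lim_{\tau\to0}\int_{\{|s'-s|<\tau\}}\Big(1-\frac{(s'-s)^2}{\tau^2}\Big)^{n/2}d\zeta(s')=\zeta(\{s\}).
\]
As $V$ is integral, $\zeta(\{s\})$ is a positive integer for $\zeta$-a.e.\ $s$, so $\zeta$ is a sum of point masses of integer size. The density of $\mu$ at $(x,s)$ is thus an integer $\ge0$ that is locally constant in $x\in\omega(s)$; for $|s|<\sigma$ it is a constant $m(s)$. Covering by countably many boxes, we find
\[
\mu\llcorner\big(\Omega_0^\circ\cap\{|z|<\sigma\}\big)=\sum_{|s|<\sigma}m(s)\,\mathcal H^n\llcorner(\omega(s)\times\{s\}).
\]
Each level with $m(s)\ge1$ carries mass at least $\frac23\omega_n$, so there is at most one such level.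

\emph{Step 4: $V=|\Sigma_0|$.} By Lemma~\ref{lem:cross} there is $q_i\in\Sigma_i$ at height $0$; let $q_i\to q$ along a subsequence. For $0<\tau<\sigma$ and large $i$, $\mathbf B_{\tau/2}(q_i)\subset\mathbf B_\tau(q)$, so \eqref{eq:density} gives $\mu(\overline{\mathbf B_\tau(q)})\ge c_1(\tau/2)^n>0$. By Steps 2 and 3 some level $|s|\le\tau$ has $m(s)\ge1$. There is only one such level in $(-\sigma,\sigma)$ and $\tau$ is arbitrary, so it is $s=0$. It carries mass $m(0)|B_1\setminus K|=m(0)\omega_n$, while the total mass is at most $\omega_n$. Hence $m(0)=1$, there is no other mass anywhere, and $\mu=\mathcal H^n\llcorner\Sigma_0$.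

\emph{Step 5: $\eta_i\to0$.} Otherwise points $y_i\in\Sigma_i$ converge along a subsequence to a point $y$ at height $\pm2\tau$ for some $\tau>0$, and with $\tau'=\min\{\tau,1\}$ the bound \eqref{eq:density} gives $\mu(\overline{\mathbf B_{\tau'}(y)})>0$, although this ball misses $\Sigma_0$.

\emph{Step 6: a simple point.} Fix $x_0\in B_1\setminus K$, $y_0=(x_0,0)$, and $d>0$ with $\overline{\mathbf B_{2d}(y_0)}\subset\Omega_0^\circ$. For large $i$ this ball lies in $\Omega_{\varepsilon_i}^\circ$, and $V_i$ is stationary in it. Since $y_0\in\operatorname{spt}\mu$, there are $y_i=(x_i,z_i)\in\Sigma_i$ with $y_i\to y_0$. Choose $d'\in(d,2d)$ with $(d')^n<(1+\delta_*)d^n$. For large $i$, $\mathbf B_d(y_i)\subset\mathbf B_{d'}(y_0)$, and $\limsup\|V_i\|(\overline{\mathbf B_{d'}(y_0)})\le\omega_n(d')^n$; moreover $E_i\to0$. So Allard's regularity theorem applies in $\mathbf B_d(y_i)$. When $2\eta_i<\gamma_*d$, every point of $\Sigma_i$ over $x_i$ lies in $\mathbf B_{\gamma_*d}(y_i)$, where $\Sigma_i$ is a $C^1$ graph over a horizontal ball. Hence the vertical line over $x_i$ meets $\Sigma_i$ only at $y_i$,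 transversally. Finally $(x_i,\pm d)\in\Omega_{\varepsilon_i}^\circ$ for large $i$, so $b(x_i)<-d<-\eta_i$ and $h_{\varepsilon_i}(x_i)>d>\eta_i$.
\end{proof}

\section{The uncovered set}\label{sec:uncovered}

In this section and the next, $0<\varepsilon\le\varepsilon_1$, $\Omega=\Omega_\varepsilon$, $h=h_\varepsilon$, and $\Sigma\ne\Sigma_0$ is a connected FBMH in $\Omega$ with $\operatorname{Area}(\Sigma)\le\omega_n$ that has a simple point and satisfies
\begin{equation}\label{eq:eta}
\eta:=\eta(\Sigma)<\beta,\qquad(n-1)\frac{D(\eta)}{1-D(\eta)}\le\frac12 .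
\end{equation}
By Lemma~\ref{lem:cross}, $\eta>0$, and $\eta<\frac12$ because $\beta\le\varrho^2$.

The boundary of $B_1\setminus\pi(\Sigma)$ may contain folds of $\pi|_\Sigma$, which the identities \eqref{eq:FE} do not control. We therefore enlarge the uncovered set to sets bounded by $\pi(\Gamma)$ alone. The idea is that $\Sigma$ divides $\Omega$ into an upper and a lower side. A vertical segment that misses $\Sigma$ lies on one side, so either its bottom end belongs to the upper side or its top end belongs to the lower side, and on $G^\pm$ the side can change only across $\Gamma$.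

\subsection{The two sides}
The open set $\Omega^\circ=\{r<1,\ b<z<h\}$ is diffeomorphic to $B_1\times(0,1)$, hence simply connected, and $\Sigma\cap\Omega^\circ$ is a relatively closed embedded hypersurface without boundary in it. For such a hypersurface the parity of the number of intersections with a transversal path depends only on the homotopy class of the path with fixed endpoints, so only on the endpoints. Counting from a base point we obtain a locally constant function $\chi\colon\Omega^\circ\setminus\Sigma\to\{0,1\}$ whose values at the ends of a path transversal to $\Sigma$ differ exactly when the path crosses $\Sigma$ an odd number of times. This is where embeddedness is used.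

The sets $O^+=\Omega^\circ\cap\{z>\eta\}$ and $O^-=\Omega^\circ\cap\{z<-\eta\}$ miss $\Sigma$. The first is connected because its horizontal slices are balls centered on the axis. The second is fibered by intervals over the connected set $\{b<-\eta\}$. The open vertical segment of $\Omega^\circ$ over a simple point runs from $O^-$ to $O^+$ and crosses $\Sigma$ once, so $\chi$ has different values on the two sets, and we normalize
\[
\chi=1\ \text{ on }O^+,\qquad\chi=0\ \text{ on }O^- .
\]

\subsection{Boundary values}
At a touching point of $G^-$ the side seen from above is separated from $G^-$ by $\Sigma$ itself, so the value to be assigned is the opposite one.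

\begin{lemma}\label{lem:chi}
There are locally constant functions $\chi^\pm\colon G^\pm\setminus\Gamma\to\{0,1\}$ such that, for $y\in G^\pm\setminus\Sigma$, $\chi^\pm(y)$ is the value of $\chi$ at all points of $\Omega^\circ$ near $y$.
\end{lemma}

\begin{proof}
Let $y=(x_y,z_y)\in G^-\setminus\Gamma$. We show below that for small $\delta>0$ the points $(x_y,z_y+s)$, $0<s<\delta$, lie in $\Omega^\circ\setminus\Sigma$; let $v(y)$ be the value of $\chi$ on them. Define $\chi^-(y)=v(y)$ if $y\notin\Sigma$ and $\chi^-(y)=1-v(y)$ if $y\in\Sigma$.

Suppose $y\notin\Sigma$. For small $\delta$ the set $W=\{|x-x_y|<\delta,\ |z-b(x)|<\delta\}$ misses $\Sigma$, and $W\cap\Omega^\circ=W\cap\{z>b\}$ is connected. So $\chi$ is constant on $W\cap\Omega^\circ$, and $\chi^-$ equals this constant on $G^-\cap W$.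

Suppose $y\in\Sigma\setminus\Gamma$. Then $T_y\Sigma=T_yG^-$, since a vector $\tau\in T_y\Sigma$ with $\tau\cdot\nu\ne0$ would give a curve in $\Sigma$ through $y$ that leaves $\Omega$. This plane does not contain $e_z$. As $\Sigma$ is embedded and $\Gamma$ is closed, there is a cylinder $W=B_\delta(x_y)\times(z_y-\delta',z_y+\delta')$ disjoint from $\Gamma$ in which $\Sigma$ is the graph of a smooth function $w$ on $B_\delta(x_y)$, $G^-$ is the graph of $b$ on $B_\delta(x_y)$, and $\Omega^\circ=\{z>b\}$. Then $w\ge b$. On the connected set $W\cap\{z>w\}$ the function $\chi$ is constant, equal to $v(y)$. If $(x,z)\in W$ and $b(x)<z<w(x)$, the vertical segment from $(x,z)$ to a point just above the graph of $w$ lies in $\Omega^\circ$ and crosses $\Sigma$ once, so $\chi(x,z)=1-v(y)$. Now let $y'=(x,b(x))\in W$. If $w(x)>b(x)$, then $y'\notin\Sigma$ and $\chi^-(y')=v(y')=1-v(y)$. If $w(x)=b(x)$, then $y'\in\Sigma$, $v(y')=v(y)$ and $\chi^-(y')=1-v(y)$. So $\chi^-$ is constant on $G^-\cap W$.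

The argument used only that $G^-$ is a smooth graph with $\Omega$ on one side; reversing the direction of $z$ gives $\chi^+$.
\end{proof}

Define
\begin{align*}
U^-&=\{x\in B_1:(x,b(x))\notin\Gamma,\ \chi^-(x,b(x))=1\},\\
U^+&=\{x\in B_1:(x,h(x))\notin\Gamma,\ \chi^+(x,h(x))=0\}.
\end{align*}
Let $\mathcal A=\{1-D(\eta)\le r<1\}$ and $\mathcal B=\bigcup_p\overline{B_{\sqrt\eta}(p)}$, so that $\{b\ge-\eta\}=\mathcal A\sqcup\mathcal B$ by \eqref{eq:levels}. Since $|z|\le\eta$ on $\Gamma$, the set $\Gamma\cap G^-$ is the disjoint union of its parts $\Gamma^{\mathrm{out}}$ over $\mathcal A$ and $\Gamma^{\mathrm{in}}$ over $\mathcal B$. Put $U^{\mathrm{out}}=U^-\cap\mathcal A$ and $U^{\mathrm{in}}=U^-\cap\mathcal B$.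

\begin{lemma}\label{lem:U}
The sets $U^{\mathrm{in}},U^{\mathrm{out}},U^+$ are open and cover $B_1\setminus\pi(\Sigma)$. Moreover $U^+\subset\mathcal A$, and
\[
\partial U^{\mathrm{in}}\subset\pi(\Gamma^{\mathrm{in}}),\qquad\partial U^{\mathrm{out}}\subset\pi(\Gamma^{\mathrm{out}})\cup\partial B_1,\qquad\partial U^+\subset\pi(\Gamma\cap G^+)\cup\partial B_1 .
\]
\end{lemma}

\begin{proof}
If $x\in B_1\setminus\pi(\Sigma)$, the closed segment of $\Omega$ over $x$ misses $\Sigma$, so $\chi$ has a constant value $v$ on its interior, and $\chi^-=\chi^+=v$ at its ends. Thus $x\in U^-$ if $v=1$ and $x\in U^+$ if $v=0$. If $x\in B_1$ and $(x,b(x))\notin\Gamma$, then by Lemma~\ref{lem:chi} a neighborhood of $x$ lies in $U^-$ or in its complement. Hence $U^-$ is open with $\partial U^-\cap B_1\subset\pi(\Gamma\cap G^-)$, and the same argument applies to $U^+$. If $b(x)<-\eta$, then $(x,b(x))\notin\Sigma$ and the nearby points of $\Omega^\circ$ lie in $O^-$, so $x\notin U^-$; thus $U^-=U^{\mathrm{in}}\sqcup U^{\mathrm{out}}$. Since $\mathcal A$ and $\mathcal B$ are at positive distance, both parts are open and their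 boundaries are the parts of $\partial U^-$ in $\mathcal B\subset B_1$ and in $\overline{\mathcal A}$. If $h(x)>\eta$, the points of $\Omega^\circ$ near $(x,h(x))\notin\Sigma$ lie in $O^+$, so $x\notin U^+$; thus $U^+\subset\{h\le\eta\}=\{1-\varepsilon D(\eta)\le r<1\}\subset\mathcal A$.
\end{proof}

\section{The area estimate}\label{sec:area}

We keep the assumptions of Section~\ref{sec:uncovered} and prove
\begin{equation}\label{eq:final}
E>0\qquad\text{and}\qquad|B_1\setminus\pi(\Sigma)|\le C\eta E .
\end{equation}
Since $\pi$ is $1$-Lipschitz, $\mathcal H^{n-1}(\pi(J))\le\mathcal H^{n-1}(J)$ for every set $J$. With \eqref{eq:bounds} this shows that the three sets of Lemma~\ref{lem:U} have boundaries of finite $\mathcal H^{n-1}$-measure, so \eqref{eq:GG} applies to them.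

\subsection{The parts near the rim}
The isoperimetric inequality is useless here, since the boundary may contain all of $\partial B_1$. We use instead a vector field that vanishes on $\partial B_1$ and whose length is the distance to $\partial B_1$. Let $Z\in C^1_c(\mathbb R^n;\mathbb R^n)$ equal $-(1-r)x/r$ on $\{\frac12\le r\le\frac32\}$, a set that contains $\overline{\mathcal A}$ because $D(\eta)\le e^{-2}$. On $\mathcal A$, $\operatorname{div}Z=1-(n-1)\frac{1-r}r\ge\frac12$ by \eqref{eq:eta}. By \eqref{eq:GG} and Lemma~\ref{lem:U},
\[
\tfrac12|U^{\mathrm{out}}|\le\int_{\pi(\Gamma^{\mathrm{out}})}(1-r)\,d\mathcal H^{n-1}\le\int_{\Gamma^{\mathrm{out}}}(1-r)\,d\mathcal H^{n-1};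
\]
the second inequality follows by applying $\mathcal H^{n-1}(\pi(J))\le\mathcal H^{n-1}(J)$ to the superlevel sets of $1-r$ in $\Gamma^{\mathrm{out}}$. On $\Gamma^{\mathrm{out}}$ we have $r\ge r_1$, so \eqref{eq:D} and \eqref{eq:outer} give $1-r=D(|z|)=z^2D'(|z|)\le2\eta|z||\nu_z|$. The same two inequalities hold for $U^+$ and $\Gamma\cap G^+$, on which $1-r=\varepsilon D(z)=z^2\varepsilon D'(z)\le2\eta z\nu_z$ by \eqref{eq:top}. Adding and using \eqref{eq:FE},
\begin{equation}\label{eq:rim}
|U^{\mathrm{out}}|+|U^+|\le4\eta E .
\end{equation}

\subsection{The part near $K$}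
On $\Gamma^{\mathrm{in}}$ the height may be arbitrarily close to $0$, so its own contribution to $E$ does not control the holes. As for the catenoid, we bound the holes by the flux and the flux by the tilt produced on $G^+$. By \eqref{eq:inner} and \eqref{eq:FE}, $\mathcal H^{n-1}(\Gamma^{\mathrm{in}})\le2F$, so \eqref{eq:GG} and Lemma~\ref{lem:U} give
\begin{equation}\label{eq:holes}
|U^{\mathrm{in}}|\le C_n(2F)^{\frac n{n-1}} .
\end{equation}
On $\Gamma\cap G^+$ we have $0<z\le\eta<\frac12$. By \eqref{eq:top}, \eqref{eq:bounds} and the monotonicity of $D'$, the part of $\Gamma\cap G^+$ at heights at most $s\in(0,\eta]$ contributes at most $\varepsilon C_0D'(s)$ to $F$. For $s=\eta$ this says $F\le\varepsilon C_0D'(\eta)$. Since $F>0$ by Lemma~\ref{lem:cross} and $D'(0)=0$, there is $a\in(0,\eta)$ with $\varepsilon C_0D'(a)=\frac12F$. At least half of the flux then passes above height $a$, and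
\begin{equation}\label{eq:aF}
E\ge\int_{\Gamma\cap G^+\cap\{z>a\}}z\,\nu_z\ge\tfrac12aF>0 .
\end{equation}
By the last bound in \eqref{eq:D}, $F=2\varepsilon C_0D'(a)\le Ca^{2(n-1)}$, that is, $F^{1/(n-1)}\le Ca^2$. With \eqref{eq:holes} and \eqref{eq:aF},
\begin{equation}\label{eq:in}
|U^{\mathrm{in}}|\le CF\cdot F^{\frac1{n-1}}\le Ca^2F\le CaE\le C\eta E .
\end{equation}
Lemma~\ref{lem:U}, \eqref{eq:rim}, \eqref{eq:aF} and \eqref{eq:in} prove \eqref{eq:final}.

\begin{proof}[Proof of Proposition~\ref{prop:A}]
If the proposition fails, there are $\varepsilon_i\to0$ and connected FBMHs $\Sigma_i\ne\Sigma_0$ in $\Omega_{\varepsilon_i}$ with $\operatorname{Area}(\Sigma_i)\le\omega_n$. By Proposition~\ref{prop:limit}, along a subsequence $\eta_i\to0$, and for large $i$ the hypersurface $\Sigma_i$ has a simple point and satisfies \eqref{eq:eta}. Then \eqref{eq:proj} and \eqref{eq:final} give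
\[
\operatorname{Area}(\Sigma_i)\ge\omega_n+\big(\tfrac12-C\eta_i\big)E_i>\omega_n
\]
for large $i$, a contradiction.
\end{proof}

\section{The width and the min-max hypersurface}\label{sec:width}

Let $\Omega=\Omega_\varepsilon$ with $\varepsilon>0$. For an integer-valued function $f\in BV(\Omega^\circ;\mathbb Z)$ let $\partial f\in\mathcal Z_n(\Omega,\partial\Omega)$ denote the relative boundary of the $(n+1)$-current $f[\Omega]$ given by integration against $f$. Constants have $\partial f=0$. The mass of $\partial f$ is the total variation $|Df|(\Omega^\circ)$, and the flat distance from $\partial f$ to $\partial f'$ is at most $\|f-f'\|_{L^1}$, as one sees by taking $R=0$ and $Q=(f-f')[\Omega]$ in the definition. We use the coarea formula $|Df|(\Omega^\circ)=\sum_{j\in\mathbb Z}|D\mathbf 1_{\{f\ge j\}}|(\Omega^\circ)$ and the relative isoperimetric inequality $|D\mathbf 1_J|(\Omega^\circ)\ge c(\Omega)\min\{|J|,|\Omega\setminus J|\}^{n/(n+1)}$, which holds in a compact connected smooth domain.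

Almgren's isomorphism $\pi_1(\mathcal Z_n(\Omega,\partial\Omega),0)\cong H_{n+1}(\Omega,\partial\Omega)$ takes the following form. \emph{A flat-continuous loop $\phi$ based at $0$ lifts uniquely to an $L^1$-continuous path $f_t\in BV(\Omega^\circ;\mathbb Z)$ with $f_0=0$ and $\partial f_t=\phi(t)$. The function $f_1$ is a constant $k\in\mathbb Z$, the degree of $\phi$, and two loops are homotopic if and only if their degrees agree.} Informally, $f_t(y)$ counts with sign how often the slices up to time $t$ have passed over $y$. Sweep-outs are the loops of degree $\pm1$, and the nontrivial classes are those of degree $k\ne0$. Let $W_k$ be the width of the class of degree $k$.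

\begin{lemma}\label{lem:width}
We have $0<W_1\le\omega_n$, and $W_k=W_1$ for every $k\ne0$.
\end{lemma}

\begin{proof}
\emph{Upper bound.} Let $s(t)$ decrease linearly from $L+1$ to $\min b$, let $f_t$ be the indicator of $\Omega^\circ\cap\{z>s(t)\}$, and let $\Phi(t)=\partial f_t$. Since $\Omega\subset\overline B_1\times\mathbb R$, we have $\|f_t-f_{t'}\|_{L^1}\le\omega_n|s(t)-s(t')|$, so $\Phi$ is flat-continuous; continuity of the mass is not required. As $f_0=0$ and $f_1=1$, $\Phi$ is a loop of degree $1$. Its mass is $\mathbf M(\Phi(t))=\mathcal H^n(\Omega^\circ\cap\{z=s(t)\})\le\omega_n$. Hence $W_1\le\omega_n$.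

\emph{Reversal and concatenation.} If $\phi$ has lift $f_t$ and degree $k$, then $f_{1-t}-k$ lifts the reversed loop, which has degree $-k$ and the same slices; so $W_{-k}=W_k$, and we may take $k\ge1$. If $\phi$ has degree $1$, its $k$-fold concatenation is lifted by running through $f_t$, $1+f_t$, \dots, $k-1+f_t$; it has degree $k$ and the same slices, so $W_k\le W_1$.

\emph{Truncation.} Let $\phi$ have degree $k\ge1$ and lift $f_t$, and let $\bar f_t=\mathbf 1_{\{f_t\ge1\}}$. For integers $j,j'$ we have $|\mathbf 1_{j\ge1}-\mathbf 1_{j'\ge1}|\le|j-j'|$, so $\bar f_t$ is $L^1$-continuous, with $\bar f_0=0$ and $\bar f_1=1$. By the coarea formula $\mathbf M(\partial\bar f_t)\le\mathbf M(\phi(t))$. Thus $\partial\bar f_t$ is a loop of degree $1$ with no larger masses, and $W_1\le W_k$.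

\emph{Positivity.} In the same notation $t\mapsto\int\bar f_t$ is continuous and runs from $0$ to $|\Omega|$, so it equals $\frac12|\Omega|$ at some $t$. There $\mathbf M(\phi(t))\ge\mathbf M(\partial\bar f_t)\ge c(\Omega)(|\Omega|/2)^{n/(n+1)}$, a bound independent of $\phi$.
\end{proof}

\begin{remark}\label{rem:discrete}
The family $\Phi$ has no concentration of mass: each slice has mass at most $\omega_n\tau^n$ in a ball of radius $\tau$. So if the width is set up with discrete families, the Almgren--Pitts interpolation theorem gives the same upper bound. For the definition of width used here this is not needed.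
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega=\Omega_\varepsilon$ with $\varepsilon>0$ as in Proposition~\ref{prop:A}. The properties of $\Omega$ and $\Sigma_0$ were established in Section~\ref{sec:domain}, including Lemma~\ref{lem:ball} and the rotational symmetry for $K=\{0\}$, and part (i) is Proposition~\ref{prop:A}.

Let $2\le n\le6$, let $\Pi$ be a sweep-out class, and let $\Sigma$ be any min-max FBMH for $\Pi$; one exists by Theorem~\ref{thm:LZ}. Its area with multiplicities is $W_\Pi$, which lies in $(0,\omega_n]$ by Lemma~\ref{lem:width}. So $\Sigma$ is nonempty, and each component is a connected FBMH of area at most $\omega_n$, hence equal to $\Sigma_0$ by part (i). Thus $\Sigma$ is $\Sigma_0$ with some multiplicity $m\ge1$, and $m\omega_n=W_\Pi\le\omega_n$ forces $m=1$ and $W_\Pi=\omega_n$. By Lemma~\ref{lem:width} every nontrivial class has this same width. Since $K\ne\emptyset$, the disc $\Sigma_0$ is non-proper.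
\end{proof}

\begin{remark}\label{rem:final}
The restriction $n\le6$ enters only through Theorem~\ref{thm:LZ}. Part (i) holds for all $n\ge2$ and among all FBMHs, proper or not, with no assumption on index or stability. In particular, for $2\le n\le 6$ every nonempty proper FBMH in $\Omega$ has area strictly greater than the width, because each of its components differs from $\Sigma_0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Allard} Allard, 1972.

\bibitem{Brendle} Brendle, J. Amer. Math. Soc., 2021.

\bibitem{LZ} Martin Li, Xin Zhou, \emph{Min-max theory for free boundary minimal hypersurfaces I - regularity theory}, arXiv:1611.02612 (2016).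

\bibitem{MS} Michael and Simon, 1973.

\end{thebibliography}
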